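# Positive quadratic representations are not dense among nonnegative ternary sextics

## The theorem

**Theorem 1.** Call a real form $F\in\mathbb R[x_0,x_1,x_2]_{2d}$ *representable* (it has a *positive quadratic representation*) if there is a symmetric $d\times d$ matrix $M=M(x_0,x_1,x_2)$, whose entries are real quadratic forms, with $F=\det M$ and $M(a)$ positive semidefinite for all $a\in\mathbb R^3$.

Fix $\tau>0$, let $\Lambda=\mathbb Z+\mathbb Z\frac{1+\mathrm i\tau}2$, let $\wp$ be its Weierstrass function with invariants $g_2,g_3$ (these are real, since $\bar\Lambda=\Lambda$), and put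
$$c=x_0x_2^2-4x_1^3+g_2x_0^2x_1+g_3x_0^3,\qquad E=\{c=0\}\cong\mathbb C/\Lambda,\quad z\mapsto(1:\wp(z):\wp'(z)).$$
Choose $p_j=u_j+\mathrm i h_j$ for $1\le j\le 9$ with $u_j\in\mathbb R$, $\sum_j u_j=0$, $\frac\tau8>h_1>\dots>h_9>0$ and
$$h_i>h_j+h_k\quad\text{for all } i<j<k .$$
There is a real sextic $G$ with $\operatorname{div}(G|_E)=\sum_{j=1}^9(p_j+\bar p_j)$ and $G>0$ on $E(\mathbb R)$. Put $F_s=c^2+sG$. For all sufficiently small $s>0$ the sextic $F_s$ is strictly positive on $\mathbb R^3\setminus 0$ and is not in the closure of the set of representable sextics. Hence the representable sextics are not dense in the nonnegative sextics, and the nonnegative sextics outside their closure contain a nonempty open set.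

So the assertion "for every positive integer $d$ the representable forms of degree $2d$ are dense, in the Euclidean topology, in the nonnegative forms of degree $2d$" is false: it fails for $d=3$. A choice of heights that works is $u_j=0$, $h_j=\frac\tau8\,3^{-j}$, because $3^{-j}+3^{-k}\le 3^{-i}(\frac13+\frac19)<3^{-i}$ for $i<j<k$.

## What the statement says in degrees two, four and six

If $F=\det M$ with $M(a)$ positive semidefinite (psd) at every real point, then $F(a)\ge0$ for all real $a$. So a positive quadratic representation is a certificate of nonnegativity, and the theorem is about how many nonnegative forms have one. The set of representable forms is not thin. It contains a nonempty open set, obtained by slightly perturbing the representation $(x_0^2+x_1^2+x_2^2)^d=\det\big((x_0^2+x_1^2+x_2^2)I_d\big)$. Products of psd quadratic forms are representable too, by diagonal matrices.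

For $d=1$ take $M=F$: every nonnegative form is representable. For $d=2$ we use the known fact that every nonnegative quartic with smooth complex zero set is representable. These quartics are dense among the nonnegative ones: adding $\epsilon(x_0^2+x_1^2+x_2^2)^2$ makes a nonnegative quartic strictly positive, the strictly positive quartics form an open set, and removing the discriminant hypersurface from an open set leaves a dense subset of it. So $d=3$ is the smallest degree in which density can fail. Nothing is claimed here about any individual $d\ge4$.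

For $d=3$ it is known that the Robinson polynomial
$$R=x_0^6-x_0^4x_1^2-x_0^2x_1^4+x_1^6-x_0^4x_2^2+3x_0^2x_1^2x_2^2-x_1^4x_2^2-x_0^2x_2^4-x_1^2x_2^4+x_2^6$$
is a nonnegative sextic that is not representable (the question and this example are in Clemens Brüser and Mario Kummer, "(Positive) Quadratic Determinantal Representations of Quartic Curves and the Robinson Polynomial", arXiv:2412.02319 (2024)). This does not settle density: one missing form may still be a limit of representable ones. Note that $R(1,1,0)=1-1-1+1=0$, so $R$ is not strictly positive, whereas the forms $F_s$ are. We need a form with a whole neighbourhood free of representable sextics.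

The last clause of Theorem 1 follows from the one before it. A strictly positive form is an interior point of the cone of nonnegative forms, so a neighbourhood of $F_s$ consists of nonnegative sextics, and we remove a closed set not containing $F_s$.

**Conventions.** We write pd for positive definite. For a $3\times3$ matrix $M$ and a vector $y$ put $M_y=y^TMy$. We write $x=(x_0,x_1,x_2)^T$, and $X=X(x)$ is the matrix of $t\mapsto x\times t$, so $X^T=-X$. We use these adjugate identities for $3\times 3$ matrices: $M\operatorname{adj}M=\det(M)I$, $\operatorname{adj}(PQ)=\operatorname{adj}(Q)\operatorname{adj}(P)$, $\operatorname{adj}(\operatorname{adj}M)=\det(M)M$, $\det\operatorname{adj}M=(\det M)^2$. If $M$ has rank $2$, then $\operatorname{adj}M$ has rank $1$ and its columns lie in $\ker M$. If $M$ has rank $\le1$, then $\operatorname{adj}M=0$.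

## Real points, sums and real line bundles on the cubic

The curve $E$ is a smooth irreducible cubic, and complex conjugation on $E$ is $z\mapsto\bar z$. A lattice point $m+n\frac{1+\mathrm i\tau}2$ has imaginary part $\frac{n\tau}2$; it is purely imaginary exactly if $m=-\frac n2$. Hence
$$\operatorname{Im}\Lambda=\tfrac\tau2\mathbb Z,\qquad \Lambda\cap \mathrm i\mathbb R=\mathrm i\tau\mathbb Z,\qquad\Lambda\cap\mathbb R=\mathbb Z .$$
A point $z$ is real iff $z-\bar z=2\mathrm i\operatorname{Im}z\in\Lambda$, that is, iff $\operatorname{Im}z\in\frac\tau2\mathbb Z$. Subtracting a multiple of $\frac{1+\mathrm i\tau}2$, we can then represent $z$ by a real number. So $E(\mathbb R)=\mathbb R/\mathbb Z$ is connected and infinite. For instance $z=\frac{1+\mathrm i\tau}4$ is not real, since its imaginary part is $\frac\tau4$.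

*Textbook facts.* Two divisors of the same degree on $E$ are linearly equivalent iff they have the same sum in $\mathbb C/\Lambda$ (Abel). The line $x_0=0$ meets $E$ in $3\cdot 0$, because $c(0,x_1,x_2)=-4x_1^3$; so $\mathcal O_E(1)=\mathcal O(3\cdot0)$. Restriction $H^0(\mathbb P^2,\mathcal O(m))\to H^0(E,\mathcal O(m))$ is onto because $H^1(\mathbb P^2,\mathcal O(m-3))=0$. Hence an effective divisor of degree $3m$ is cut out on $E$ by a form of degree $m$ iff its sum lies in $\Lambda$. A line bundle of degree $k>0$ has $h^0=k$; one of degree $0$ has a nonzero section only if it is trivial; the sections of one of degree $3$ embed $E$ as a smooth plane cubic.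

*Density principle.* A holomorphic section of a line bundle on $E$ vanishing on an infinite set, for example on $E(\mathbb R)$, is zero. "By density" refers to this.

**Definition.** A *real* line bundle on $E$ is one with an antiholomorphic involution lifting complex conjugation.

Examples are $\mathcal O(k)$, $\mathcal O(\Delta)$ for $\Delta=\bar\Delta$, their tensor products and inverses. The sections of a real bundle have a real basis. If two real bundles $\mathcal L,\mathcal L'$ are isomorphic over $\mathbb C$, then they are isomorphic by a real isomorphism, since the one-dimensional space $H^0(\mathcal L^{-1}\otimes\mathcal L')$ has a real generator. Let $s(\mathcal L)\in\mathbb C/\Lambda$ be the sum of any divisor of $\mathcal L$. If $\mathcal L$ is real, conjugating a meromorphic section with divisor $\Delta$ gives one with divisor $\bar\Delta$, so $s(\mathcal L)=\overline{s(\mathcal L)}$, that is, $2\mathrm i\operatorname{Im}s(\mathcal L)\in\Lambda$, and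
$$\operatorname{Im}s(\mathcal L)\in\tfrac\tau2\mathbb Z.\tag{1}$$
For instance $\mathcal O(p+\bar p+r)$ with $r$ real is real, and its sum is represented by the real number $2\operatorname{Re}p+r$. On the other hand $\mathcal O(z+2\cdot 0)$ with $z=\frac{1+\mathrm i\tau}4$ carries no real structure, because its sum has imaginary part $\frac\tau4$. Condition (1) is the arithmetic that produces all contradictions below: the heights $h_j$ are chosen so that the relevant signed sums are not in $\frac\tau2\mathbb Z$.

**Existence of $G$.** The imaginary parts $\pm h_j$ are distinct, nonzero and in $(-\frac\tau8,\frac\tau8)$, and $\operatorname{Im}\Lambda=\frac\tau2\mathbb Z$; so the $18$ points $p_j,\bar p_j$ are distinct and nonreal. Their sum is $2\sum u_j=0$, so their divisor is cut out by a sextic. The divisor is conjugation invariant, so the corresponding section of $\mathcal O_E(6)$ can be taken real, and it lifts to a real sextic $G$. The degree is even, so $G$ has a well-defined sign at each real point where it does not vanish. It has no zero on the connected set $E(\mathbb R)$, so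 after a sign change $G>0$ there.

**Positivity of $F_s$.** On the unit sphere, $G$ is bounded below by a positive constant near $\{c=0\}$, and $c^2$ is bounded below by a positive constant elsewhere. So $F_s>0$ on $\mathbb R^3\setminus0$ for small $s>0$.

**Reduction to sequences.** Suppose the claim about the closure fails. Then there are $s_n\to0^+$ with $F_{s_n}$ in the closure, hence representable $F_n$ with $\|F_n-F_{s_n}\|<s_n^2$. Put $G_n=(F_n-c^2)/s_n$. Then
$$F_n=c^2+s_nG_n,\qquad s_n\to0^+,\quad G_n\to G,\quad F_n\ \text{representable}.\tag{2}$$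
The rest of the lecture derives a contradiction from (2). Put $\varepsilon_n=\sqrt{s_n}$ and $C_n=\{F_n=0\}\subset\mathbb P^2(\mathbb C)$. The positivity argument applies with $G_n$ in place of $G$, so for large $n$ we have $F_n>0$ on $\mathbb R^3\setminus0$, and every representing matrix of $F_n$ is pd at all real $a\ne0$. We pass to subsequences freely.

## First-order perturbation of $c^2$, and why it is not enough

The limit $c^2$ is itself representable. Let $e$ be a real root of $4t^3-g_2t-g_3$ and put
$$L=\begin{pmatrix}x_2&4x_1&-4ex_1-(4e^2-g_2)x_0\\0&x_0&x_1\\-(x_1-ex_0)&0&x_2\end{pmatrix}.$$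
Expanding along the first row gives
$$\det L=x_0x_2^2-(x_1-ex_0)\big(4x_1^2+4ex_0x_1+(4e^2-g_2)x_0^2\big).$$
The product on the right is $4x_1^3-g_2x_0^2x_1-(4e^3-g_2e)x_0^3$, and $4e^3-g_2e=g_3$. So $\det L=c$, and $M=LL^T$ is a psd quadratic matrix with $\det M=c^2$. Hence the obstruction cannot be seen at $s=0$; it lies in the direction $G$.

So look at the first order. Since $E$ is smooth, $L$ has rank exactly $2$ on $E$ (rank $\le1$ at a point would make $\det L$ vanish there to order $\ge2$). So locally on $E$ we have $\operatorname{adj}L=uv^T$ with nowhere zero $u,v$, and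
$$\operatorname{adj}M=(\operatorname{adj}L)^T\operatorname{adj}L=(u^Tu)\,vv^T\quad\text{on }E .$$
If $\det(M+sN+O(s^2))=c^2+sG'+O(s^2)$ with a quadratic matrix $N$, then $G'=\operatorname{tr}(\operatorname{adj}(M)N)$, hence
$$G'|_E=(u^Tu)\cdot(v^TNv).\tag{3}$$
This is the mechanism behind the theorem. Zeros of the function $u^Tu$, a *definite* quadric evaluated on $E$, must be zeros of $G'$. If the zeros of $G$ are placed so that no admissible subset of them is cut out by a psd quadric, then $G$ cannot occur.

The argument as it stands does not prove Theorem 1, for two reasons. First, (2) gives one matrix for each $n$ and no differentiable family, so the matrices may approach their limit more slowly than $s_n$. Second, they may have no limit that represents anything. The second phenomenon is visible already for $d=2$: with $q=x_0^2+x_1^2+x_2^2$ and $w=(x_0,x_1)^T$,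
$$M_n=ww^T+\tfrac1n qI_2,\qquad\det M_n=\tfrac1n\,q\Big(x_0^2+x_1^2+\tfrac1nq\Big).$$
So $nM_n$ fits $q(x_0^2+x_1^2+\frac1nq)$ only up to the scalar $n$: we have $\det M_n=\lambda_nF_n$ with $\lambda_n=\frac1n$ and $F_n\to q(x_0^2+x_1^2)$. The integral of $\operatorname{adj}M_n$ over the sphere is the scalar matrix $\frac{4\pi}3(1+\frac3n)I$, so $M_n$ is as well normalised as it can be by a congruence. Yet $M_n\to ww^T$, which has determinant $0$. Compactness gives a limit matrix, but the limit no longer represents the limit form.

We shall therefore work with limits of adjugates, allow $\lambda_n\to0$, and replace differentiation in $s$ by an analysis on the nearby curves $C_n$. The aim is to show that every limit has the shape found in the example. There, $\operatorname{adj}M=KSK^T$ with $K=(\operatorname{adj}L)^T$ and $S=I$.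

## Limits of adjugates

**Step 1: normalisation.** This step makes the adjugates bounded. Let $M$ represent $F_n$. Then $Q=\int_{S^2}\operatorname{adj}(M(a))\,da$ is pd. Replacing $M$ by $U^TMU$ replaces $\operatorname{adj}M$ by $\operatorname{adj}(U)\operatorname{adj}(M)\operatorname{adj}(U)^T$. With $V=Q^{-1/2}$ and $U=(\det V)^{1/2}V^{-1}$ we get $\det U=(\det V)^{1/2}$, so $\operatorname{adj}U=\det(U)U^{-1}=V$. Hence there are quadratic matrices $M_n$, pd at all real points $\neq 0$, with
$$\det M_n=\lambda_nF_n,\quad\lambda_n>0,\qquad A_n:=\operatorname{adj}M_n,\qquad\int_{S^2}A_n=I .$$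
The $A_n$ are psd at real points, so $|(A_n)_{ij}|\le\operatorname{tr}A_n$, and $\int\operatorname{tr}A_n=3$. As $f\mapsto\int_{S^2}|f|$ is a norm on quartic forms, the $A_n$ are bounded; pass to a subsequence $A_n\to\bar A$. Then $\bar A$ has quartic entries, is psd at real points, and for real $y\ne0$ the quartic form $\bar A_y$ is nonzero, because $\int\bar A_y=|y|^2$.

**Step 2: the limit identities.** This step records what survives of $\det M_n=\lambda_nF_n$. We have $\operatorname{adj}A_n=\lambda_nF_nM_n$ and $\det A_n=\lambda_n^2F_n^2$. Multiplication by $c^2$ is injective on forms of fixed degree and $F_n\to c^2$, so multiplication by $F_n$ is bounded below uniformly for large $n$, and likewise for $F_n^2\to c^4$. Hence $\lambda_nM_n$ and $\lambda_n^2$ are bounded; on a subsequence $\lambda_nM_n\to\bar M$, $\lambda_n^2\to\gamma$, and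
$$\operatorname{adj}\bar A=c^2\bar M,\qquad\det\bar A=\gamma c^4,\qquad\bar M\ \text{psd at real points with quadratic entries},\quad\gamma\ge0.\tag{4}$$
Later we may replace all $M_n$ by $U^TM_nU$ with a fixed $U\in GL_3(\mathbb R)$; we call this *a congruence*. It changes $\bar A$ to $\operatorname{adj}(U)\bar A\operatorname{adj}(U)^T$ and $\bar M$ to $\det(U)^2U^T\bar MU$. The identities (4) (with $\gamma$ replaced by $\det(U)^4\gamma$), the convergence, the pd-ness of $M_n$ and $\bar A_y\ne0$ persist, and nothing else about the normalisation is used.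

**Step 3: $\bar A_y|_E\not\equiv0$ for real $y\neq0$.** This ensures that we lose nothing by restricting to $E$. Otherwise $\bar A_y=c\,l$ with $l$ linear. Since $E$ is smooth, $c$ changes sign at each point of $E(\mathbb R)$, and $\bar A_y\ge0$, so $l$ vanishes on $E(\mathbb R)$. By density $l|_E=0$, so $l=0$, contradicting $\bar A_y\ne0$.

**Step 4: the rank-one structure on $E$.** This step extracts line bundles. By (4) all $2\times2$ minors of $\bar A$ vanish on $E$. Let $D_0$ be the greatest common divisor of the zero divisors of $\bar A_{11},\bar A_{12},\bar A_{13}$ on $E$ (entries vanishing identically on $E$ are ignored; $\bar A_{11}$ does not). It is conjugation invariant; let $s_{D_0}$ be the real section of $\mathcal O(D_0)$ with divisor $D_0$. Put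
$$\mathcal B=\mathcal O_E(4)(-D_0),\qquad\kappa_j=\bar A_{1j}/s_{D_0},\qquad\rho=s_{D_0}^2/\bar A_{11}.$$
From $\bar A_{11}\bar A_{ij}=\bar A_{1i}\bar A_{1j}$ on $E$ we get
$$\bar A|_E=\rho\,\kappa\kappa^T,\tag{5}$$
where $\mathcal B$ is real, $\kappa_j\in H^0(E,\mathcal B)$ are real without common zeros, and $\rho$ is a real section of $\mathcal O(4)\otimes\mathcal B^{-2}$. It is holomorphic because all $\rho\kappa_i\kappa_j$ are and at each point some $\kappa_i\ne0$. Since $\bar A_y|_E=\rho(\kappa\cdot y)^2\ne0$ for real $y\neq 0$, the $\kappa_j$ are linearly independent over $\mathbb R$, hence, being real, over $\mathbb C$. With $b=\deg\mathcal B$ and $D=\operatorname{div}\rho\ge0$,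
$$b=h^0(\mathcal B)\ge3,\qquad2b+\deg D=12.\tag{6}$$
Under a congruence $\kappa$ becomes $\operatorname{adj}(U)\kappa$ while $\mathcal B$ and $\rho$ are unchanged. At $x\in E(\mathbb R)$ we always use a real representative of $x$ and a real trivialisation, so $\kappa(x)\in\mathbb R^3\setminus0$.

In the example $M=LL^T$ we have locally $\rho=u^Tu$ and $\kappa=v$. The programme is now: locate the zeros of $\rho$, show $b=3$, show that $\rho$ is a psd quadric in sections of a degree $3$ bundle, and contradict the choice of heights.

## The curves $C_n$ near $E$, and the zeros of $\rho$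

Every neighbourhood of $E$ contains $C_n$ for large $n$: on the unit sphere of $\mathbb C^3$ outside the neighbourhood, $|c|$ is bounded below and $F_n\to c^2$ uniformly. Let $z\in E$, and dehomogenise near $z$, so that $c,G_n,F_n,A_n,\dots$ become functions.

**Chart (i): $G(z)\ne0$.** Take local coordinates $(w,c)$ centred at $z$ and $R$ so small that $G\ne0$ on the closed bidisc $|w|,|c|\le R$. For large $n$ there are holomorphic square roots $\sigma_n=\sqrt{G_n}\to\sigma=\sqrt G$, nonvanishing, and $F_n=(c-\mathrm i\varepsilon_n\sigma_n)(c+\mathrm i\varepsilon_n\sigma_n)$. By Rouché in the variable $c$, for each $w$ each factor has exactly one zero. So $C_n$ is the union of two graphs $c=c_n^\pm(w)$ with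
$$c_n^\pm=\pm\mathrm i\varepsilon_n(\sigma(w,0)+o(1)),$$
disjoint for large $n$. On them $|c|$ is comparable to $\varepsilon_n$, so $dF_n=2c\,dc+s_n\,dG_n\ne0$ because $s_n=\varepsilon_n^2$.

**Chart (ii): $G(z)=0$.** Since $G|_E$ has a simple zero, $\Phi=(w,c)$ with $w=G$ is a coordinate system near $z$. On a small closed ball $\mathcal U$ around $z$ we have $|\Phi(a)-\Phi(a')|\ge\mu_0|a-a'|$ for some $\mu_0>0$. Put $\Phi_n=(w_n,c)$ with $w_n=G_n$. The maps $\Phi_n-\Phi$ tend to $0$ uniformly on $\mathcal U$, with Lipschitz constants $\ell_n\to0$, so $\Phi_n$ is injective once $\ell_n<\mu_0$. Choose $R$ such that $\Phi(\mathcal U)$ contains the bidisc of radius $2R$. For $b$ in the bidisc of radius $R$ and large $n$, the map $a\mapsto\Phi^{-1}(b-(\Phi_n-\Phi)(a))$ sends $\mathcal U$ to $\mathcal U$ and is a contraction; its fixed point solves $\Phi_n(a)=b$. So the inverses $\psi_n=\Phi_n^{-1}$ are defined on $\{|w_n|,|c|<R\}$. They converge uniformly to $\psi=\Phi^{-1}$, since $\mu_0|\psi_n(b)-\psi(b)|\le|(\Phi-\Phi_n)(\psi_n(b))|$, and after shrinking $R$ so do their derivatives (Cauchy).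 For large $n$ the image of $\psi_n$ contains $\psi(\{|w|,|c|<R/2\})$, since $\Phi_n(\psi(b))\to b$ uniformly. In this chart $F_n=c^2+s_nw_n$. So $dF_n\ne0$, and $C_n$ is one disc, parametrised by $v$ with $|v|^2<R$:
$$c=\varepsilon_nv,\qquad w_n=-v^2 .$$

Finitely many charts cover a neighbourhood of $E$. So for large $n$ the plane curve $C_n$ is smooth, with $F_n$ reduced, hence irreducible. At a point of $C_n$ the rank of $M_n$ is exactly $2$: rank $\le1$ would make $\det M_n=\lambda_nF_n$ vanish to order $\ge2$. So $A_n|_{C_n}$ is nowhere zero of rank one. On any disc in $C_n$ we can write $A_n=\alpha_n\alpha_n^T$ with a nowhere zero holomorphic vector $\alpha_n$: locally some $(A_n)_{ii}\ne0$, the vector $(A_n)_{\cdot i}/\sqrt{(A_n)_{ii}}$ is unique up to sign, and discs are simply connected.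

**Lemma 2.** If $\rho(z)=0$, then either $G(z)=0$ and $\operatorname{ord}_z\rho=1$, or all entries of $\bar A$ vanish to order $\ge2$ at $z\in\mathbb P^2$.

This is the substitute for (3). The idea is that $C_n$ has two sheets over $E$ that differ by order $\varepsilon_n$ in $c$; comparing the square roots $\alpha_n$ on the two sheets gives the normal derivative of $\bar A$.

*Proof, case $G(z)\ne0$.* Write $A_n^\pm(w)=A_n(w,c_n^\pm(w))=\alpha_n^\pm\alpha_n^{\pm T}$. These converge uniformly to $\bar A(w,0)$, and $|(\alpha_n^\pm)_i|^2=|(A_n^\pm)_{ii}|$ is bounded. By Montel, on a subsequence $\alpha_n^\pm\to\hat\alpha^\pm$ locally uniformly, with $\hat\alpha^\pm\hat\alpha^{\pm T}=\rho\kappa\kappa^T$. Choose $i$ with $\kappa_i(z)\ne0$. Then $(\hat\alpha_i^\pm)^2=\rho\kappa_i^2$ shows that $\operatorname{ord}_z\rho$ is even, so $\ge2$. Both $\hat\alpha^\pm$ are square roots of the same rank-one matrix, so $\hat\alpha^-=\pm\hat\alpha^+$; changing the sign of $\alpha_n^-$ we get $\hat\alpha^+=\hat\alpha^-=:\hat\alpha$, and $\hat\alpha(0)=0$. Put $\beta=\frac12(\alpha_n^++\alpha_n^-)\to\hat\alpha$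 and $\omega=\frac12(\alpha_n^+-\alpha_n^-)\to0$. Then
$$2(\beta\omega^T+\omega\beta^T)=A_n^+-A_n^-=2\mathrm i\varepsilon_n\,\sigma(w,0)\,\partial_c\bar A(w,0)+o(\varepsilon_n).$$
On a small circle $|w|=r_1$ we have $\hat\alpha_i\ne0$. There the $(i,i)$ entry gives $4\beta_i\omega_i=O(\varepsilon_n)$, so $\omega_i=O(\varepsilon_n)$; then $\beta_i\omega_j+\omega_i\beta_j=O(\varepsilon_n)$ gives $\omega_j=O(\varepsilon_n)$ for all $j$. By the maximum principle $\omega/\varepsilon_n$ is bounded on $|w|\le r_1$. On a subsequence $\omega/\varepsilon_n\to\omega'$, holomorphic on $|w|<r_1$, and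
$$\hat\alpha\,\omega'^T+\omega'\hat\alpha^T=\mathrm i\,\sigma(w,0)\,\partial_c\bar A(w,0).$$
At $w=0$ the left side is $0$, so $\partial_c\bar A(z)=0$. Moreover $\bar A(z)=0$ and $\partial_w\bar A(z)=0$, since $\operatorname{ord}_z\rho\ge2$.

*Case $G(z)=0$.* If $\operatorname{ord}_z\rho=1$ there is nothing to show, so let $k=\operatorname{ord}_z\rho\ge2$. Write all functions in the charts $\psi_n$, $\psi$. On the $v$-disc $A_n=\alpha_n(v)\alpha_n(v)^T\to\rho(-v^2)\,\kappa\kappa^T(-v^2)$, where $\rho,\kappa$ are functions of $w$ on $E$. As before, on a subsequence $\alpha_n\to\hat\alpha$. Since $\rho(w)=w^k\cdot(\text{unit})$,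
$$\hat\alpha(v)=v^k\,\epsilon(v^2)\,\kappa(-v^2)$$
with $\epsilon$ holomorphic and nonvanishing. Let $\alpha_n^+(v)=\alpha_n(v)$ and $\alpha_n^-(v)=(-1)^k\alpha_n(-v)$; both tend to $\hat\alpha(v)$. With $\beta,\omega$ defined as before,
$$2(\beta\omega^T+\omega\beta^T)=A_n(v)-A_n(-v)=2\varepsilon_nv\,\partial_c\bar A(-v^2,0)+o(\varepsilon_n),$$
because the points with parameters $\pm v$ have the same $w_n=-v^2$ and $c=\pm\varepsilon_nv$. On a small circle $|v|=r_1$ where some $\hat\alpha_i\ne0$ we get $\omega=O(\varepsilon_n)$ exactly as above. So on a subsequence $\omega/\varepsilon_n\to\omega'$ on the disc, and $\hat\alpha\,\omega'^T+\omega'\hat\alpha^T=v\,\partial_c\bar A(-v^2,0)$. The left side vanishes to order $\ge k\ge2$ at $v=0$, so $\partial_c\bar A(z)=0$; and $\bar A(z)=0=\partial_w\bar A(z)$ as $k\ge2$. $\square$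

**Lemma 3.** $\bar A$ is not of the form $\pi\pi^T$ with $\pi$ a vector of real quadratic forms.

The point is that such a limit would force $A_n$ itself to be a product of this kind, hence of rank one.

*Proof.* Suppose $\bar A=\pi\pi^T$. Let $y\in\{e_1,e_2\}$ and $\pi_y=\pi\cdot y$; by Step 3, $\pi_y|_E\not\equiv0$. Around each zero of $\pi_y|_E$ take a chart as above, pairwise disjoint and so small that the centre is the only zero of $\pi_y|_E$ in the closure of the chart. Put $w_n=w$ in case (i). Let $C_n'$ be $C_n$ minus the sets $\{|w_n|<R/2,\ |c|<R\}$ of these charts. For large $n$, $C_n'$ avoids the sets $\{|w|<R/3,\ |c|<R/2\}$ and lies close to $E$, so it lies in a compact set on which $\pi_y\ne0$. Hence $(A_n)_y/\pi_y^2\to1$ uniformly on $C_n'$, and for large $n$ it has there a holomorphic square root $f$ with positive real part.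

On each disc $\Delta$ of $C_n$ in a chart (one or two per chart) we have $(A_n)_y=(\alpha_n\cdot y)^2$, so $(\alpha_n\cdot y)/\pi_y$ is a meromorphic square root of $(A_n)_y/\pi_y^2$ on $\Delta$. On the part $R/2<|w_n|<R$ of $\Delta$, which is a connected annulus in both cases, it equals $f$ or $-f$. Hence $f$ extends to a global meromorphic function on $C_n$ with $f^2=(A_n)_y/\pi_y^2$. Then $f\pi_y$ is a meromorphic section of $\mathcal O_{C_n}(2)$ with holomorphic square $(A_n)_y$, so it is holomorphic. Since $H^1(\mathbb P^2,\mathcal O(2-6))=0$, it is the restriction of a quadratic form $P_y$. The quartic $(A_n)_y-P_y^2$ vanishes on the irreducible sextic $C_n$, so $(A_n)_y=P_y^2$ identically.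

On $C_n$, where $A_n$ has rank one, $(A_n)_{12}^2=(A_n)_{11}(A_n)_{22}=P_{e_1}^2P_{e_2}^2$. As $C_n$ is irreducible, $(A_n)_{12}=\pm P_{e_1}P_{e_2}$ on $C_n$, hence as quartic forms. Thus $0=(A_n)_{11}(A_n)_{22}-(A_n)_{12}^2=(\operatorname{adj}A_n)_{33}=\lambda_nF_n(M_n)_{33}$, contradicting that $M_n$ is pd at real points. $\square$

## Two algebraic tools: even vanishing orders and rank-one matrices

**Lemma 4.** Let $f\in\mathbb R[y_0,y_1,y_2]$ be a form, irreducible over $\mathbb C$, with a nonsingular real zero, and let $O=\mathbb R[y]_{(f)}$, a discrete valuation ring. If a symmetric matrix $N$ over $\mathbb R[y]$ is psd at all real points, then $N=H^T\operatorname{diag}(d_i)H$ with $H$ invertible over $O$, each $d_i$ being $0$ or $u_if^{k_i}$ with $u_i\in O^\times$, and all $k_i$ are even. If moreover all $(r+1)$-minors of $N$ vanish on $\{f=0\}$, then at most $r$ of the $d_i$ are units.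

For example, with $f=y_0$ the psd matrix $\begin{pmatrix}y_0^2&y_0y_1\\y_0y_1&2y_1^2\end{pmatrix}$ has the unit entry $2y_1^2$; splitting it off leaves $y_0^2-\frac12y_0^2=\frac12y_0^2$, of even order $2$.

*Proof.* *Diagonalisation.* An entry of minimal valuation may be assumed on the diagonal: if $N_{ij}$ is minimal and $N_{ii},N_{jj}$ have larger valuation, replace $e_i$ by $e_i+e_j$; the new diagonal entry $N_{ii}+2N_{ij}+N_{jj}$ has the minimal valuation, since $2$ is a unit. Split it off by completing the square and induct.

*Parity.* A polynomial vanishing at all real zeros of $f$ near a nonsingular real zero vanishes on $\{f=0\}$ near that point, because there $\{f=0\}$ is the graph of a holomorphic function that is real at real points; hence it is divisible by $f$. The denominators and numerators to be avoided are not divisible by $f$. So there is a nonsingular real zero $y_0$ of $f$ at which $H,H^{-1},u_i,u_i^{-1}$ are all defined. Near $y_0$ the matrix $\operatorname{diag}(d_i)$ is psd at real points, $f$ takes both signs and $u_i$ has constant sign; so $k_i$ is even.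

*Last claim.* If the $(r+1)$-minors vanish on $\{f=0\}$, they are divisible by $f$, so $N$ has rank $\le r$ over the field $O/(f)$. $\square$

**Lemma 5.** (a) A matrix of forms of equal degree of rank $1$ over $\mathbb C(x)$ is $d\,\pi\,t^T$ with primitive vectors of forms $\pi,t$ and a form $d$. (b) If the matrix is symmetric and real, it is $q\,\pi\pi^T$ with $\pi$ a primitive vector of real forms and $q$ a real form.

(Primitive means that the components have no common factor. For example $\begin{pmatrix}x_0^2&x_0x_1\\x_0x_1&x_1^2\end{pmatrix}=\pi\pi^T$ with $\pi=(x_0,x_1)^T$.)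

*Proof.* (a) A nonzero column is a multiple of a primitive $\pi$. Each column is a rational multiple of $\pi$; as $\pi$ is primitive, the multiplier has no denominator. Extract the content $d$ of the vector of multipliers. (b) For a symmetric rank-one matrix $(m_{ij})$ some diagonal entry is nonzero, say $m_{11}$ after a permutation. Write the first row as $d\,\pi$ and put $q=d^2/m_{11}$. From $m_{11}m_{ij}=m_{1i}m_{1j}$ we get $m_{ij}=q\pi_i\pi_j$. All $q\pi_i\pi_j$ are polynomials and the $\pi_i\pi_j$ have gcd $1$, so $q$ is a polynomial. $\square$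

## The degree of $\mathcal B$ is three

**Proposition 6.** $b=3$. Hence $\deg D=6$, and $\kappa$ is a basis of $H^0(\mathcal B)$.

Once $b=3$ is known, (6) gives the rest. The map $\kappa$ defines a morphism $E\to\mathbb P^2$; its image is a curve $\Gamma=\{f=0\}$ with $f$ real and irreducible over $\mathbb C$, of degree $e$, and $b=\delta e$ with $\delta=\deg(E\to\Gamma)$. As the $\kappa_j$ are independent, $e\ge2$. $\Gamma$ contains the infinite set of real points $\kappa(E(\mathbb R))$, so $f$ has nonsingular real zeros and Lemma 4 applies to $f$. Since $b\ge3$, it suffices to show $\delta=1$ and $e\le3$, or to identify $\mathcal B$ directly. We distinguish the rank of $\bar A$ over $\mathbb R(x)$; it is not $0$.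

**Case rank 3.** Here $\gamma>0$. The purpose is to build a determinant of degree $6$ in $y$ divisible by $f^2$. From $\operatorname{adj}(\operatorname{adj}\bar A)=\det(\bar A)\bar A$ and (4), $c^4\operatorname{adj}\bar M=\gamma c^4\bar A$, so $\operatorname{adj}\bar M=\gamma\bar A$. Then $(\det\bar M)^2=\gamma^3\det\bar A=\gamma^4c^4$, so, $\bar M$ being psd, $\det\bar M=\gamma^2c^2$. Also $\bar M\bar A=\gamma c^2I$, so $\rho\,\bar M\kappa\kappa^T=0$ on $E$, and by density $\bar M\kappa=0$ on $E$.

Let $N(y)$ be the symmetric matrix of quadratic forms in $y$ with $x^TN(y)x=y^T\bar M(x)y$; it is psd for real $y$. For $x\in E(\mathbb R)$ we have $x^TN(\kappa(x))x=0$, so $N(\kappa(x))x=0$; by density this holds for all $x\in E$. Let $h=\det N$, of degree $6$.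

*$h\not\equiv0$.* Otherwise for every real $y\ne0$ there is a real $x\ne0$ with $N(y)x=0$, so $y^T\bar M(x)y=0$, hence $\bar M(x)y=0$ and $c(x)=0$, that is, $x\in E(\mathbb R)$. There $\bar M(x)\ne0$: otherwise $\det\bar M$ would vanish to order $\ge3$ at $x$, but $c^2$ vanishes to order $2$. If $\rho(x)\ne0$, then $\operatorname{adj}\bar M(x)=\gamma\bar A(x)\ne0$ and $\ker\bar M(x)=\langle\kappa(x)\rangle$. For the finitely many $x$ with $\rho(x)=0$ the kernel has dimension $\le2$. So $\mathbb{RP}^2$ would be the union of the curve $\kappa(E(\mathbb R))$ and finitely many lines and points, which is impossible.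

*Counting.* $N$ is singular along $\Gamma$, so by Lemma 4 some $d_i$ is not a unit; none is $0$ since $h\not\equiv0$; so some $k_i\ge2$. As $\operatorname{ord}_fh=\sum k_i$, we get $f^2\mid h$ and $2e\le6$. If $\delta\ge2$, a generic point of $\Gamma$ has two distinct preimages $x\ne x'$ in $E\subset\mathbb P^2$, both in the kernel of $N$ at that point; so $N$ has corank $\ge2$ along $\Gamma$, two of the $k_i$ are $\ge2$, $f^4\mid h$ and $4e\le6$, contradicting $e\ge2$. So $\delta=1$ and $b=e\le3$, that is, $b=3$.

**Case rank 2.** Then $\gamma=0$, and $\bar M\ne0$ has rank one. By Lemma 5(b), $\bar M=q\,\pi\pi^T$ with $\deg q+2\deg\pi=2$, and $\bar A\operatorname{adj}\bar A=0$ gives $\bar A\pi=0$. If the components of $\pi$ spanned a one-dimensional space, then $\pi$, being primitive, would be a constant real vector with $\bar A_\pi=0$, which is impossible. So $\deg\pi=1$, $q$ is constant, $q>0$ since $\bar M$ is psd, and $\bar M=ww^T$ with $w$ linear, $\bar Aw=0$, the components of $w$ spanning a space of dimension $3$ or $2$.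

**Case rank 2, dimension 3.** Here we again build a form of degree $6$ divisible by $f^2$, now from a different psd matrix. After a congruence $w$ is a nonzero constant multiple of $x$: $\bar Ax=0$ and $\bar M=\text{const}\cdot xx^T$ with const $>0$. We use exactness of the Koszul complex of $x_0,x_1,x_2$: a vector $v$ of forms of degree $k$ with $x\cdot v=0$ is $x\times t$ with $t$ of degree $k-1$; a vector $u$ with $x\times u=0$ is $\eta x$ with a form $\eta$.

*Factorisation: $\bar A=X\Theta X^T$ with $\Theta$ symmetric with quadratic entries.* The columns of $\bar A$ are orthogonal to $x$, so $\bar A=XT$ with $T$ cubic. Then $x\times(Tx)=\bar Ax=0$, so $Tx=\eta x$ with $\eta$ cubic. Choose a vector $u$ of quadratic forms with $u\cdot x=\eta$ and replace $T$ by $T-xu^T$; as $Xx=0$ this does not change $XT$, and now $Tx=0$. The columns of $T^T$ are orthogonal to $x$, so $T^T=X\Theta'$ with $\Theta'$ quadratic, and $\bar A=X\Theta'^TX^T$. As $\bar A$ is symmetric, we may replace $\Theta'^T$ by its symmetric part.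

*The matrix $\Omega$.* Let $\Psi(x,z)=z^T\Theta(x)z$. As $X^Ty=y\times x$, we have $\bar A_y(x)=\Psi(x,y\times x)$. For real $x\ne0$ and $z\perp x$, the vector $y=(x\times z)/|x|^2$ satisfies $y\times x=z$; so $\Psi(x,z)\ge0$ for real $x\perp z$. Let $\Omega(z)$ be the symmetric matrix of quartic forms with $\xi^T\Omega(z)\xi=\Psi(z\times\xi,z)$. It is psd at real $z$, and $\Omega(z)z=0$ because $z\times\xi$ does not change when a multiple of $z$ is added to $\xi$. Hence $\operatorname{adj}\Omega=h^*zz^T$ with a form $h^*$ of degree $6$: if $\Omega$ has rank $2$, the columns of the symmetric matrix $\operatorname{adj}\Omega$ are rational multiples of $z$, so $\operatorname{adj}\Omega$ is a rational multiple of $zz^T$, and the $z_iz_j$ have gcd $1$; otherwise $h^*=0$.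

*Kernel along $\Gamma$.* On $E$ we have $\kappa\cdot x=0$, since $\rho\kappa(\kappa\cdot x)=\bar Ax=0$. For $x\in E(\mathbb R)$ let $k=\kappa(x)$ and $y=(x\times k)/|x|^2$; then $y\times x=k$ and $k\cdot y=0$, so $\Psi(x,k)=\bar A_y(x)=\rho(\kappa\cdot y)^2=0$. With $\xi=(x\times k)/|k|^2$ we have $k\times\xi=x$, so $\xi^T\Omega(k)\xi=\Psi(x,k)=0$, and psd-ness gives $\Omega(k)(x\times k)=0$. By density $\Omega(\kappa(x))(x\times\kappa(x))=0$ for all $x\in E$.

*$h^*\not\equiv0$.* Otherwise $\Omega(z)$ has rank $\le1$ for every real $z\neq 0$, so there is a real $\xi$, not parallel to $z$, with $\Omega(z)\xi=0$. Put $x=z\times\xi\ne0$ and $y=(x\times z)/|x|^2$, so $y\times x=z$. Then $\bar A_y(x)=\Psi(x,z)=0$, so $\bar A(x)y=0=\bar A(x)x$ with $x,y$ independent. Hence $\operatorname{rank}\bar A(x)\le1$, and $c(x)=0$ by (4), as $\bar M(x)\ne0$. If $\rho(x)\ne0$, then $\kappa(x)\perp x,y$, so $z=y\times x$ is parallel to $\kappa(x)$. If $\rho(x)=0$, then $z\in x^\perp$. Again $\mathbb{RP}^2$ would be the union of a curve image and finitely many lines, which is impossible.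

*Counting.* Since $\Omega z=0$ and $\Omega$ has rank $2$, Lemma 4 gives $\Omega=H^T\operatorname{diag}(u_1f^{k_1},u_2f^{k_2},0)H$ with even $k_i$. Taking adjugates,
$$\operatorname{adj}\Omega=\operatorname{adj}(H)\operatorname{diag}(0,0,u_1u_2f^{k_1+k_2})\operatorname{adj}(H)^T .$$
The minimal $f$-order of the entries is unchanged by matrices invertible over $O$, and it equals $\operatorname{ord}_fh^*$ because $f\nmid z_iz_j$ (as $e\ge2$). So $\operatorname{ord}_fh^*=k_1+k_2$. At $k=\kappa(x)$, $x\in E(\mathbb R)$, $\Omega(k)$ kills the independent vectors $k$ and $x\times k$. These $k$ are infinitely many points of the irreducible curve $\Gamma$, so $\Omega$ has rank $\le1$ along $\Gamma$, some $k_i\ge2$, $f^2\mid h^*$, and $e\le3$.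

If $\delta\ge2$: for all but finitely many $x\in E(\mathbb R)$ there is $x'\in E$, $x'\ne x$, with $\kappa(x')\parallel k=\kappa(x)$. Both $x,x'$ lie in the complexified plane $k^\perp$ and form a basis of it. As $k$ is real and nonzero, $v\mapsto v\times k$ is an automorphism of $k^\perp$, and $k\notin k^\perp$; so $k,\ x\times k,\ x'\times k$ span $\mathbb C^3$, and $\Omega(k)$ kills all three. So $\Omega(k)=0$, thus $\Omega=0$ on $\Gamma$, $k_1,k_2\ge2$, $f^4\mid h^*$ and $4e\le6$, a contradiction. So $\delta=1$ and $b=e=3$.

**Case rank 2, dimension 2.** We show that this case does not occur; here the choice of heights enters for the first time. After a congruence $w=(l_1,l_2,0)^T$ with independent real linear forms, and $\bar M$ is a positive multiple of $ww^T$. From $\bar Aw=0$ we get $(\bar A_{i1},\bar A_{i2})=t_i(l_2,-l_1)$ with cubic $t_i$. Symmetry $-t_1l_1=t_2l_2$ gives $t_1=hl_2$, $t_2=-hl_1$. With $\varphi=t_3$ and $\chi=\bar A_{33}$,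
$$\bar A=\begin{pmatrix}hl_2^2&-hl_1l_2&\varphi l_2\\-hl_1l_2&hl_1^2&-\varphi l_1\\\varphi l_2&-\varphi l_1&\chi\end{pmatrix},\qquad\operatorname{adj}\bar A=(h\chi-\varphi^2)ww^T,$$
with $\deg(h,\varphi,\chi)=(2,3,4)$. By (4), $h\chi=\varphi^2+\hat c^2$ with $\hat c$ a nonzero real multiple of $c$. So $h\ne0$, and $h$ is psd since $hl_2^2=\bar A_{11}\ge0$.

If $h$ has rank $3$, it is irreducible over $\mathbb C$ and divides $\varphi+\mathrm i\hat c$ or $\varphi-\mathrm i\hat c$, hence by conjugation both, so $h\mid c$, which is impossible. If $h$ has rank $1$, $h=l^2$ with $l$ real, then $\varphi^2+\hat c^2=0$ on the real line $l=0$, so $c=0$ there and $l\mid c$, which is impossible. So $h=m\bar m$ with a linear form $m$ not proportional to a real form. Swapping $m,\bar m$ we may assume $m\mid\varphi+\mathrm i\hat c$. Then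
$$\varphi+\mathrm i\hat c=mg,\qquad\varphi-\mathrm i\hat c=\bar m\bar g,\qquad\chi=g\bar g$$
with a quadratic form $g$. Let $z_0$ be the real common zero of $m,\bar m$. Then $\varphi(z_0)+\mathrm i\hat c(z_0)=0$ with both values real gives $c(z_0)=0$, so $z_0\in E(\mathbb R)$. Write $\operatorname{div}(m|_E)=z_0+z_1+z_2$. The line $m=0$ is not real, so it is not the (real) tangent at $z_0$, and its only real point is $z_0$. So $z_1,z_2$ are nonreal, and $\bar m(z_1),\bar m(z_2)\ne0$.

On $E$ we have $\varphi=mg=\bar m\bar g$. So at $z_1$: $\varphi=0$, $\bar g=0$, $\chi=0$, $h=0$; that is, $\bar A(z_1)=0$ and $\rho(z_1)=0$. But $l_i(z_1)\ne0$ for some $i$, since the common zero of $l_1,l_2$ is real, and the entry $hl_i^2=m\bar ml_i^2$ vanishes only to order $1$ in $\mathbb P^2$ at $z_1$. By Lemma 2, $G(z_1)=0$ and $\operatorname{ord}_{z_1}\rho=1$; likewise for $z_2$. If $z_1=z_2$, then the diagonal entry $hl_i^2=m\bar ml_i^2$ restricted to $E$ has order exactly $2$ at $z_1$; but it is $\rho\kappa_j^2$ for some $j$, of order $1+\text{even}$, a contradiction. So $z_1\ne z_2$. Also $z_2\ne\bar z_1$,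 since $\bar m(\bar z_1)=0\ne\bar m(z_2)$. Hence $z_1\in\{p_i,\bar p_i\}$ and $z_2\in\{p_j,\bar p_j\}$ with $i\ne j$. The three points lie on a line, so $z_0+z_1+z_2\in\Lambda$, and $z_0$ is represented by a real number. So $\pm h_i\pm h_j\in\frac\tau2\mathbb Z$ for some signs, which is impossible as $0<|\pm h_i\pm h_j|<\frac\tau4$.

**Case rank 1.** Here we read off $\mathcal B$ directly. By Lemma 5(b), $\bar A=q\,\pi\pi^T$ with $\deg q+2\deg\pi=4$. The components of $\pi$ are independent, since $\bar A_y=q(\pi\cdot y)^2\ne0$, so $\deg\pi\ge1$. If $\deg\pi=2$, then $q$ is constant and positive, and $\bar A=(\sqrt q\,\pi)(\sqrt q\,\pi)^T$ is excluded by Lemma 3. If $\deg\pi=1$, then $\pi=Px$ with $P$ an invertible constant matrix. On $E$, $\pi$ and $\kappa$ are proportional and both without common zeros, so $\mathcal B\cong\mathcal O(1)$ and $b=3$. $\square$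

## The identity $\bar A=KSK^T$ with $S$ psd

Let $\mathcal N=\mathcal O_E(2)\otimes\mathcal B^{-1}$. It is real of degree $3$, and $\rho\in H^0(\mathcal N^2)$. Let $\mu=(\mu_1,\mu_2,\mu_3)^T$ be a real basis of $H^0(\mathcal N)$; it embeds $E$ as a smooth plane cubic, compatibly with conjugation. The map $\mathrm{Sym}^2H^0(\mathcal N)\to H^0(\mathcal N^2)$ is injective, because a smooth cubic lies on no conic, and both spaces have dimension $6$. So $\rho=\mu^TS\mu$ for a unique real symmetric $S\ne0$. Restriction $\mathbb C[x]_2\to H^0(E,\mathcal O(2))$ is an isomorphism, so there are unique real quadratic forms $K_{ij}$ with $K_{ij}|_E=\kappa_i\mu_j$.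

**Proposition 7.** After a suitable congruence and choice of $\kappa,\mu$ if $\mathcal B\cong\mathcal O(1)$, and without any change otherwise,
$$\bar A=KSK^T,\qquad S\ \text{is psd},\qquad\operatorname{rank}S\in\{2,3\}.\tag{7}$$

*Proof.* **Step 1: the error term.** By (5), $\bar A-KSK^T$ vanishes on $E$. So $\bar A=KSK^T+c\,\Pi$ with $\Pi$ a symmetric matrix of real linear forms, and we want $\Pi=0$. Let $x_*\in E(\mathbb R)$ and let $y$ be real with $y\perp\kappa(x_*)$. Then $K(x_*)^Ty=\mu(\kappa\cdot y)=0$. So along a real path crossing $E$ transversally at $x_*$ we have $K^Ty=O(c)$ and $0\le\bar A_y=c\,y^T\Pi(x_*)y+O(c^2)$ for both signs of $c$; so $y^T\Pi(x_*)y=0$. Hence for real $\eta$ the section $(\kappa\times\eta)^T\Pi(\kappa\times\eta)$ vanishes on $E(\mathbb R)$, so on $E$, and then it does so for all $\eta\in\mathbb C^3$. For each $x\in E$ the vectors $\kappa\times\eta$ fill the plane $\{y:\kappa\cdot y=0\}$. So the quadratic form $y\mapsto y^T\Pi(x)y$ is divisible by $\kappa(x)\cdot y$; that is, $\Pi|_E=\kappa r^T+r\kappa^T$ with unique $r$. Where $\kappa_i\ne0$ we have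 $r_i=\Pi_{ii}/2\kappa_i$ and $r_j=(\Pi_{ij}-\kappa_jr_i)/\kappa_i$. So $r$ is a real element of $H^0(E,\mathcal O(1)\otimes\mathcal B^{-1})^3$; this bundle has degree $0$.

**Step 2: the error term vanishes.** If $\mathcal B\not\cong\mathcal O(1)$, then $r=0$, so $\Pi|_E=0$ and $\Pi=0$. If $\mathcal B\cong\mathcal O(1)$, by a real isomorphism, then after a congruence and a real scaling $\kappa=x$. Then $\mathcal N\cong\mathcal O(1)$ and we choose $\mu=x$, so $K=xx^T$. Now $r$ is a constant real vector and $\Pi=xr^T+rx^T$, since these linear forms agree on $E$. So $\bar A=(x^TSx)xx^T+c(xr^T+rx^T)$. For real $x$ and real $y\perp x$ this gives $\bar A_y(x)=0$, so $\bar A(x)y=0$ by psd-ness, that is, $c(x)(r\cdot y)x=0$. So $r$ is parallel to $x$ for all real $x$ with $c(x)\ne0$, and $r=0$. In both cases $\bar A=KSK^T$.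

**Step 3: $S$ is psd.** If $K=xx^T$, this follows from $\bar A_y=(x^TSx)(x\cdot y)^2\ge0$ with $y=x$. Suppose $\mathcal B\not\cong\mathcal O(1)$. It suffices that $\det K\not\equiv0$, because then $S=K^{-1}\bar AK^{-T}$ at a generic real $x$. The $2\times2$ minors of $K$ vanish on $E$, so $\operatorname{adj}K=c\,A$ with a matrix $A$ of linear forms.

Suppose $A=0$. Then $K=d\,\pi\,t^T$ by Lemma 5(a). On $E$ we have $K=\kappa\mu^T\ne0$, so $\pi|_E$ is proportional to $\kappa$ and $t|_E$ to $\mu$; hence $\pi,t$ have independent components, so $\deg\pi=\deg t=1$ and $\pi=Px$ with $P$ invertible. As $Px$ is proportional to $\kappa$ on $E$, both without common zeros, $\mathcal B\cong\mathcal O(1)$, a contradiction. So $A\ne0$.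

If $\det K\equiv0$, then $c^2\operatorname{adj}A=\operatorname{adj}(\operatorname{adj}K)=\det(K)K=0$, so $A$ has rank one and $A=d\,\pi\,t^T$ with $\pi$ or $t$ constant, since $\deg d+\deg\pi+\deg t=1$. From $K\operatorname{adj}K=0=\operatorname{adj}K\,K$ we get $K\pi=0$ and $t^TK=0$. On $E$ this says $\mu\cdot\pi=0$ and $\kappa\cdot t=0$. For the constant one of $\pi,t$ this contradicts the independence of the $\mu_j$, respectively of the $\kappa_j$. So $\det K\not\equiv0$.

**Step 4: rank of $S$.** If $\operatorname{rank}S=1$, then $S=tt^T$ with $t$ real and $\bar A=(Kt)(Kt)^T$, which Lemma 3 excludes. Since $S\neq0$, $\operatorname{rank}S\in\{2,3\}$. $\square$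

**Lemma 8.** Every nonreal zero $z$ of $\rho$ is simple and belongs to $\{p_j,\bar p_j:1\le j\le9\}$.

*Proof.* The aim is to exclude the second alternative of Lemma 2. Suppose that $\bar A$ vanishes to order $\ge2$ at $z$. Let $\hat z\in\mathbb C^3$ represent $z$, so $K(\hat z)=\kappa\mu^T$ with nonzero $\kappa,\mu\in\mathbb C^3$ (values at $z$). Put $\theta=S\mu\in\mathbb C^3$, so $\mu^T\theta=\rho(z)=0$. Differentiating (7), for every $u\in\mathbb C^3$,
$$0=\partial_u\bar A(\hat z)=\eta_u\kappa^T+\kappa\eta_u^T,\qquad\eta_u=(\partial_uK)(\hat z)\,\theta,$$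
hence $\eta_u=0$, as $\kappa\ne0$. Also $K(\hat z)\theta=\kappa(\mu^T\theta)=0$. So the three quadrics $(K\theta)_i$, with $\theta$ now a constant vector, are singular at $z$.

Suppose $\theta\ne0$. The restrictions to $E$ of these quadrics are $\kappa_i\cdot(\mu\cdot\theta)$ with $0\ne\mu\cdot\theta\in H^0(\mathcal N)$. So the quadrics are independent and span the $3$-dimensional space of all quadrics singular at $z$, which is spanned by the products of two lines through $z$. The lines through $z$ have base divisor exactly $z$ on $E$: a non-tangent line has order $1$ at $z$, and any other point is missed by some line through $z$. So the base divisor of this space on $E$ is exactly $2z$. But the base divisor of the $\kappa_i(\mu\cdot\theta)$ is $\operatorname{div}(\mu\cdot\theta)$, of degree $3$, a contradiction.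

So $S\mu(z)=\theta=0$. As $\operatorname{rank}S\ge2$ and $\mu(z)\neq0$, $\ker S$ is spanned by one real vector, so $\mu(z)=\overline{\mu(z)}=\mu(\bar z)$ in $\mathbb P^2$ and $z=\bar z$, a contradiction. Hence $G(z)=0$ and $\operatorname{ord}_z\rho=1$. $\square$

**Lemma 9.** Let $S'$ be real symmetric psd of rank $2$. Then $\zeta^TS'\zeta=m(\zeta)\bar m(\zeta)$ with a linear form $m$ not proportional to a real one. The form $m$ has exactly one real zero in $\mathbb P^2$, namely $\ker S'$. The divisor of $m$ on $\mu(E)$ contains no pair $q,\bar q$ with $q\ne\bar q$, and contains a real point at most with multiplicity one.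

*Proof.* Diagonalise: $\zeta^TS'\zeta=l_1^2+l_2^2$ with independent real $l_1,l_2$, and $m=l_1+\mathrm il_2$. Its real zeros satisfy $l_1=l_2=0$. The line through $q\ne\bar q$ is real, and so is the tangent of $\mu(E)$ at a real point; the line $m=0$ is not real. $\square$

**The zeros of $\rho$.** We now show that $\rho$ has no real zeros. Suppose $\rho(x)=0$ with $x\in E(\mathbb R)$. As $S$ is psd, $S\mu(x)=0$; so $\operatorname{rank}S=2$, $\mu(x)=\ker S$, and $\rho=m\bar m$ on $E$ as in Lemma 9. By Lemma 9, $\operatorname{div}(m)=x+q_1+q_2$ with $q_1,q_2$ nonreal. They are zeros of $\rho$, so by Lemma 8 they are simple zeros and lie among the $p_j,\bar p_j$. Thus $q_1\ne q_2$, and $q_1\ne\bar q_2$ by Lemma 9. So $q_1\in\{p_i,\bar p_i\}$ and $q_2\in\{p_j,\bar p_j\}$ with $i\ne j$. Since $s(\mathcal N)=x+q_1+q_2$, (1) gives $\pm h_i\pm h_j\in\frac\tau2\mathbb Z$, impossible as $0<|\pm h_i\pm h_j|<\frac\tau4$. Hence $\rho$ has no real zeros. Since $D$ is conjugation invariant of degree $6$, Lemma 8 gives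
$$D=\sum_{i\in T}(p_i+\bar p_i),\quad|T|=3,\qquad D=\operatorname{div}(\mu^TS\mu),\quad S\ \text{psd}.\tag{8}$$

## Six points of unequal heights are not cut out by a psd quadric

By (8), three of the nine conjugate pairs are cut out on the cubic $\mu(E)$ by a psd quadric. We exclude this by moving the lowest pair until it collides on $E(\mathbb R)$. A definite quadric cannot reach the collision, and on the way it can only stop being definite by splitting into $m\bar m$, which (1) forbids.

**Lemma 10.** Let $\mathcal N$ be a real line bundle of degree $3$ on $E$, embedded by a real basis $\mu$ of $H^0(\mathcal N)$. Let $q_i=v_i+\mathrm i\,a_i$ $(i=1,2,3)$ with $v_i\in\mathbb R$, $\frac\tau8>a_1>a_2>a_3>0$ and $a_1>a_2+a_3$. If $\sum_{i\le3}(q_i+\bar q_i)=\operatorname{div}(\mu^TS\mu)$ with $S$ real symmetric, then $S$ is not semidefinite.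

*Proof.* **Step 1: the deformation.** Let $q_3(t)=v_3+\mathrm i(1-t)a_3$ and
$$D_t=q_1+\bar q_1+q_2+\bar q_2+q_3(t)+\overline{q_3(t)},\qquad t\in[0,1].$$
The sum of $D_t$ is constant, so $D_t\in|\mathcal N^2|$. As $\mathrm{Sym}^2H^0(\mathcal N)=H^0(\mathcal N^2)$ and $D_t=\bar D_t$, we have $D_t=\operatorname{div}(\mu^TS_t\mu)$ with $S_t$ real symmetric, unique up to real scaling, and $[S_0]=[S]$. The class $[S_t]$ depends continuously on $t$, since the injective continuous map from the compact space $|\mathcal N^2|$ to $\mathrm{Sym}^6E$ is a homeomorphism onto its image. Let $I=\{t:S_t\text{ or }-S_t\text{ is psd}\}$, a closed set. Let $t\in I$, say $S_t$ psd; the next three steps show that $S_t$ is pd and $t<1$.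

**Step 2: rank $1$ is impossible.** Otherwise $D_t$ is twice a divisor. But $q_1$ occurs in $D_t$ exactly once, because $a_1$ differs from each of $-a_1,\pm a_2,\pm(1-t)a_3$ by a nonzero number of absolute value $<\frac\tau2$, while $\operatorname{Im}\Lambda=\frac\tau2\mathbb Z$.

**Step 3: rank $2$ with $t<1$ is impossible.** The six points of $D_t$ have imaginary parts $\pm a_1,\pm a_2,\pm(1-t)a_3$. These are distinct and nonzero modulo $\frac\tau2$ (recall $a_2>a_3\ge(1-t)a_3>0$), so the points are distinct and nonreal. By Lemma 9, $S_t=m\bar m$ as quadratic forms, and $\operatorname{div}(m)$ has degree $3$, contains no conjugate pair, and satisfies $\operatorname{div}(m)+\overline{\operatorname{div}(m)}=D_t$. So it contains exactly one point of each pair. By (1), $\pm a_1\pm a_2\pm(1-t)a_3\in\frac\tau2\mathbb Z$; but the absolute value of this number is at least $a_1-a_2-a_3>0$ and less than $\frac{3\tau}8$, a contradiction.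

**Step 4: $t=1$ is impossible.** $S_1$ is psd with the real zero $\mu(v_3)$, so it is singular, hence of rank $2$ by Step 2. Here $\operatorname{div}(m)+\overline{\operatorname{div}(m)}=D_1=q_1+\bar q_1+q_2+\bar q_2+2v_3$. So by Lemma 9, $\operatorname{div}(m)$ contains $v_3$ exactly once, exactly one of $q_1,\bar q_1$ and exactly one of $q_2,\bar q_2$. Then (1) gives $\pm a_1\pm a_2\in\frac\tau2\mathbb Z$, impossible as $0<|\pm a_1\pm a_2|<\frac\tau4$.

**Step 5: connectedness.** So $1\notin I$, and for $t\in I$ the matrix $S_t$ is definite, whence $I$ is open in $[0,1]$. As $[0,1]$ is connected and $I\ne[0,1]$ is open and closed, $I=\emptyset$. In particular $0\notin I$. $\square$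

**End of the proof of Theorem 1.** Write $T=\{i<j<k\}$ in (8) and apply Lemma 10 to $p_i,p_j,p_k$. Its hypotheses hold, because $\frac\tau8>h_i>h_j>h_k>0$ and $h_i>h_j+h_k$. So $S$ is not semidefinite, contradicting (8). Hence (2) is impossible, and for all sufficiently small $s>0$ the strictly positive sextic $F_s$ is not in the closure of the representable sextics. $\blacksquare$
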